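\title{Fourier frames for sums of Cantor measures}

\begin{abstract}
Let $\mu_b$ be the Cantor measure with contraction ratio $1/b$ and digits $\{0,2\}$. We prove that $\mu_4+\mu_8$ admits a Fourier frame, with ratio of frame bounds as close to $1$ as desired. This disproves a conjecture from a paper of Fu and Lai. The frame is built from spectra of $\mu_4$ and $\mu_8$ by translating each element by a large frequency that has nonzero mean on one measure and averages out on the other. The construction gives a general criterion for sums of measures on $\mathbb{R}^d$. We use it to show that the result survives affine changes of variable and weights, that for distinct even $b_1,\dots,b_m\ge4$ a positive combination of the $\mu_{b_i}$ has a Fourier frame exactly when no $b_j$ is a power of another $b_i$, and that for multiplicatively independent $b,b'\ge3$ the sum $\mu_b+\mu_{b'}$ has a Fourier frame exactly when both summands do.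
\end{abstract}

\section{Introduction}\label{sec:intro}

For $\lambda\in\mathbb{R}^d$ let $e_\lambda(x)=e^{2\pi i\langle\lambda,x\rangle}$. Let $\mu$ be a finite Borel measure on $\mathbb{R}^d$, with inner product $\langle f,g\rangle=\int f\overline{g}\,d\mu$ on $L^2(\mu)$ and Fourier transform $\hat\mu(\xi)=\int e_{-\xi}\,d\mu$. A countable set $\Lambda\subset\mathbb{R}^d$ is a \emph{Fourier frame} for $\mu$ with bounds $0<A\le B<\infty$ if
\begin{equation}\label{eq:frame}
A\|f\|_{L^2(\mu)}^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle|^2\le B\|f\|_{L^2(\mu)}^2\qquad\text{for all }f\in L^2(\mu).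
\end{equation}
The number $\langle f,e_\lambda\rangle$ is the Fourier transform of the measure $f\mu$ at $\lambda$, so \eqref{eq:frame} says that sampling this transform on $\Lambda$ neither inflates nor loses the norm of $f$ by more than a fixed factor. The measure $\mu$ is \emph{frame-spectral} if it has a Fourier frame. The frame is \emph{tight} if one can take $A=B$. A probability measure $\mu$ is \emph{spectral}, with \emph{spectrum} $\Lambda$, if $\{e_\lambda\}_{\lambda\in\Lambda}$ is an orthonormal basis of $L^2(\mu)$; by Parseval's identity a spectrum is a tight Fourier frame with $A=B=1$. Lebesgue measure on $[0,1]$ with $\Lambda=\mathbb{Z}$ is the basic example.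

For an integer $b\ge3$ let $\mu_b$ be the unique Borel probability measure on $\mathbb{R}$ with
\[
\mu_b=\tfrac12\,\mu_b\circ\tau_0^{-1}+\tfrac12\,\mu_b\circ\tau_1^{-1},\qquad \tau_0(x)=\frac{x}{b},\quad\tau_1(x)=\frac{x+2}{b}.
\]
Concretely, $\mu_b$ is the law of the random variable
\begin{equation}\label{eq:digits}
X=\sum_{k\ge1}2\varepsilon_kb^{-k},\qquad \varepsilon_1,\varepsilon_2,\dots\ \text{independent and uniform on }\{0,1\}.
\end{equation}
Indeed $X=\tau_{\varepsilon_1}(X')$, where $X'=\sum_{k\ge1}2\varepsilon_{k+1}b^{-k}$ has the law of $X$ and is independent of $\varepsilon_1$, so the law of $X$ solves the equation. For even $b\ge4$ the measure $\mu_b$ is spectral \cite{JP}; we include the proof (Lemma~\ref{lem:JP}). For $b=4$ a spectrum is $\Lambda_4=\{\sum_j\ell_j4^j:\ell_j\in\{0,1\}\}=\{0,1,4,5,16,\dots\}$, the sums being finite.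

The following conjecture comes from the paper of Fu and Lai \cite{FL}: \emph{the measure $\mu_4+\mu_8$ is not frame-spectral.} That paper does not state its normalization of the two measures; we use the standard one-fourth Cantor measure and the same digits $\{0,2\}$ for $\mu_8$.

\subsection*{Why one expects no frame}
If two measures are mutually singular, a Fourier frame for their sum is a Fourier frame for each of them (Lemma~\ref{lem:ops}(c)), so one set of frequencies must serve two measures of different sizes. In the crudest case this is impossible. Let $\mu$ be Lebesgue measure on $[0,1]$ plus a unit mass at $0$. Both summands are spectral. For $f=\mathbf{1}_{\{0\}}$ the upper bound in \eqref{eq:frame} reads $\#\Lambda\le B$, and a finite $\Lambda$ cannot satisfy the lower bound, because some $f\ne0$ in the infinite-dimensional space $L^2(\mu)$ is orthogonal to all $e_\lambda$.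

The measures $\mu_4$ and $\mu_8$ are mutually singular (this follows from Theorem~\ref{thm:criterion} and Proposition~\ref{prop:fourlimits}), and the same test restricts $\Lambda$ at every scale. Suppose that $\Lambda$ satisfies the upper bound for $\mu_8$ with constant $B$. Let $I=[0,\frac27 8^{-l}]$. For $b=8$ we have $X\in I$ exactly when $\varepsilon_1=\dots=\varepsilon_l=0$, so $\mu_8(I)=2^{-l}$. Take $f=e_\xi\mathbf{1}_I$. If $|\lambda-\xi|\le 8^l/2$ and $x\in I$, then $|2\pi(\xi-\lambda)x|\le 2\pi/7<\pi/3$, so the real part of $\langle f,e_\lambda\rangle$ is at least $\frac12 2^{-l}$. The upper bound then gives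
\[
\#\big(\Lambda\cap[\xi-8^l/2,\ \xi+8^l/2]\big)\le 4B\cdot2^{l}.
\]
Thus an interval of length $R=8^l$ contains at most $4BR^{1/3}$ frequencies. The spectrum $\Lambda_4$ has $2^{3n}=R^{1/2}$ points in the interval $[0,R]$ with $R=4^{3n}=8^{2n}$, which is too many. If every Fourier frame for $\mu_4$ had to be about as dense as $\Lambda_4$, the conjecture would follow. It does not have to be: the elements of $\Lambda_4$ can be scattered far apart.

\subsection*{Results}

\begin{theorem}\label{thm:main}
The measure $\mu_4+\mu_8$ is frame-spectral. For every $\varepsilon>0$ it has a Fourier frame with $B/A<1+\varepsilon$.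
\end{theorem}

The answer does not depend on the normalization. With digits $d_0\ne d_1$ in place of $0,2$, the random sum $\sum_kd_{\varepsilon_k}b^{-k}$ equals $\frac{d_0}{b-1}+\frac{d_1-d_0}2X$, an affine image of $X$, and affine images are covered by the next theorem. Here $S_*\mu=\mu\circ S^{-1}$.

\begin{theorem}\label{thm:affine}
For any non-constant affine maps $S_1,S_2$ of $\mathbb{R}$ and any $\alpha_1,\alpha_2>0$, the measure $\alpha_1(S_1)_*\mu_4+\alpha_2(S_2)_*\mu_8$ is frame-spectral, and it has Fourier frames with $B/A$ arbitrarily close to $1$.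
\end{theorem}

For even bases the only obstruction is arithmetic.

\begin{theorem}\label{thm:class}
Let $b_1,\dots,b_m\ge4$ be distinct even integers and let $\alpha_1,\dots,\alpha_m>0$. Then $\sum_i\alpha_i\mu_{b_i}$ is frame-spectral if and only if there are no $i\ne j$ and integer $r\ge2$ with $b_j=b_i^{\,r}$. When it is frame-spectral, it has Fourier frames with $B/A$ arbitrarily close to $1$.
\end{theorem}

For example, $\mu_4+\mu_{16}$ is not frame-spectral, whereas $\mu_4+\mu_8$, $\mu_4+\mu_6$ and $\mu_4+\mu_6+\mu_8$ are. Integers $b,b'\ge2$ are \emph{multiplicatively independent} if $b^u\ne b'^{\,v}$ for all integers $u,v\ge1$, that is, if $\log b/\log b'$ is irrational.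

\begin{theorem}\label{thm:indep}
Let $b,b'\ge3$ be multiplicatively independent integers of any parity. Then $\mu_b+\mu_{b'}$ is frame-spectral if and only if both $\mu_b$ and $\mu_{b'}$ are.
\end{theorem}

All the frames come from one criterion for sums of measures on $\mathbb{R}^d$, Theorem~\ref{thm:criterion}. Section~\ref{sec:example} shows its mechanism on $\mu_4$ and $\mu_8$.

\section{Frequencies that tell $\mu_4$ from $\mu_8$}\label{sec:example}

\subsection*{Four means}
We compute the mean $\hat\mu_b(-t)=\mathbb{E}\,e_t(X)$ for $b\in\{4,8\}$ and $t\in\{1,2\}$ by reading $tX$ modulo $1$ from \eqref{eq:digits}.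
\[
\begin{array}{c|c|c}
 & b=4 & b=8\\ \hline
t=1 & X=\tfrac12\varepsilon_1+\sum_{k\ge2}2\varepsilon_k4^{-k} & X\in[0,\tfrac27]\\[2pt]
t=2 & 2X=\varepsilon_1+\sum_{k\ge2}\varepsilon_k4^{1-k}\in\mathbb{Z}+[0,\tfrac13] & 2X=\tfrac12\varepsilon_1+\sum_{k\ge2}4\varepsilon_k8^{-k}
\end{array}
\]
In the two diagonal entries, $e_t(X)$ is the fair sign $(-1)^{\varepsilon_1}$ times a function of the other digits, so its mean is $0$. In the two other entries the phase $\theta$ lies in $[0,\frac13]$ modulo $1$, where $\operatorname{Re}e^{2\pi i(\theta-1/6)}\ge\cos\frac\pi3=\frac12$, so the mean has modulus at least $\frac12$. Hence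
\begin{equation}\label{eq:fourmeans}
\hat\mu_4(-1)=0,\qquad|\hat\mu_8(-1)|\ge\tfrac12,\qquad|\hat\mu_4(-2)|\ge\tfrac12,\qquad\hat\mu_8(-2)=0 .
\end{equation}
So the frequencies $1$ and $2$ distinguish the two measures when tested against the constant function. We need frequencies that do so when tested against every function. Multiplication of $t$ by a large power of $b$ achieves this, because it discards the first digits. Put
\[
X^{(n)}=\sum_{k\ge1}2\varepsilon_{n+k}b^{-k}.
\]
This variable has law $\mu_b$ and is independent of $\varepsilon_1,\dots,\varepsilon_n$, and $b^nX-X^{(n)}=2\sum_{k\le n}\varepsilon_kb^{n-k}$ is an even integer. Therefore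
\begin{equation}\label{eq:shift}
e_{tb^n}(X)=e_t(X^{(n)})\qquad\text{whenever }2t\in\mathbb{Z}.
\end{equation}
The right language for the consequence is weak convergence.

\subsection*{Weak convergence}
A sequence $(f_k)$ in a Hilbert space converges \emph{weakly} to $f$, written $f_k\rightharpoonup f$, if $\langle f_k,g\rangle\to\langle f,g\rangle$ for every $g$. We use the following facts, where $\mu$ is a finite measure.
\begin{itemize}
\item[(W1)] For a bounded sequence it suffices to test $g$ in a set whose span is dense.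
\item[(W2)] Every bounded sequence has a weakly convergent subsequence.
\item[(W3)] If $f_k\rightharpoonup f$ in $L^2(\mu)$ and $h\in L^\infty(\mu)$, then $hf_k\rightharpoonup hf$, since $\langle hf_k,g\rangle=\langle f_k,\overline hg\rangle$.
\item[(W4)] If $f_k\rightharpoonup f$ in $L^2(\mu)$ and $|f_k|\le1$, then $|f|\le1$ a.e. Indeed, for $E=\{|f|>1\}$ and $g=\mathbf{1}_Ef/|f|$ we get $\int_E|f|\,d\mu=\lim\langle f_k,g\rangle\le\mu(E)$, which forces $\mu(E)=0$.
\end{itemize}

The test functions for $\mu_b$ are indicators of cylinders. If two digit sequences first differ at index $n$, the sums \eqref{eq:digits} differ by at least $2b^{-n}-\sum_{k>n}2b^{-k}=2b^{-n}\frac{b-2}{b-1}>0$; this is where $b\ge3$ enters. So the continuous map $(\varepsilon_k)\mapsto\sum_k2\varepsilon_kb^{-k}$ is injective on the compact space $\{0,1\}^{\mathbb{N}}$, and hence is a homeomorphism onto its image $C_b$, a compact set with $\mu_b(C_b)=1$. In particular each $x\in C_b$ has well-defined digits $\varepsilon_k(x)$. For $w\in\{0,1\}^l$ let $C_w=\{x\in C_b:(\varepsilon_1,\dots,\varepsilon_l)=w\}$,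 so $\mu_b(C_w)=2^{-l}$. A continuous function on $C_b$ is uniformly continuous, hence a uniform limit of functions of finitely many digits, and continuous functions are dense in $L^2(\mu_b)$. Thus the indicators $\mathbf{1}_{C_w}$ span a dense subspace of $L^2(\mu_b)$.

\begin{lemma}\label{lem:mixing}
Let $b\ge3$ and $2t\in\mathbb{Z}$. Then $e_{tb^n}\rightharpoonup\hat\mu_b(-t)$, a constant function, in $L^2(\mu_b)$ as $n\to\infty$.
\end{lemma}

\begin{proof}
Let $w\in\{0,1\}^l$ and $n\ge l$. By \eqref{eq:shift} and the independence of $X^{(n)}$ from $\varepsilon_1,\dots,\varepsilon_l$,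
\[
\langle e_{tb^n},\mathbf{1}_{C_w}\rangle=\mathbb{E}\,e_t(X^{(n)})\cdot2^{-l}=\hat\mu_b(-t)\,\mu_b(C_w)=\langle\hat\mu_b(-t),\mathbf{1}_{C_w}\rangle .
\]
Now apply (W1).
\end{proof}

Since $64=4^3=8^2$, multiplication by $64^n$ shifts the digits in both bases at once. Lemma~\ref{lem:mixing} and \eqref{eq:fourmeans} give the following.

\begin{proposition}\label{prop:fourlimits}
As $n\to\infty$, the sequence $e_{2\cdot64^n}$ converges weakly to the nonzero constant $\hat\mu_4(-2)$ in $L^2(\mu_4)$ and to $0$ in $L^2(\mu_8)$. The sequence $e_{64^n}$ converges weakly to $0$ in $L^2(\mu_4)$ and to the nonzero constant $\hat\mu_8(-1)$ in $L^2(\mu_8)$.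
\end{proposition}

\subsection*{From these frequencies to a frame}
View $f\in L^2(\mu_4+\mu_8)$ as a pair $(f_1,f_2)\in L^2(\mu_4)\oplus L^2(\mu_8)$, and let $\gamma=\hat\mu_4(-2)$. For $a\in\Lambda_4$, (W3) gives
\[
\langle f,e_{a+2\cdot64^n}\rangle=\langle f_1,e_ae_{2\cdot64^n}\rangle_{L^2(\mu_4)}+\langle f_2,e_ae_{2\cdot64^n}\rangle_{L^2(\mu_8)}\ \longrightarrow\ \overline\gamma\,\langle f_1,e_a\rangle_{L^2(\mu_4)} .
\]
The shift $2\cdot 64^n$ acts as a \emph{tag}: the tagged frequency $a+2\cdot64^n$ reads the coefficient of $f_1$ at $a$ and ignores $f_2$. Tagging a spectrum of $\mu_8$ with $64^n$ does the same for $f_2$. Two difficulties remain. The exponent $n$ must be fixed for each $a$ before $f$ is known, and the convergence is not uniform in $f$: the error vector $(e_{a+2\cdot64^n}-\gamma e_a,\ e_{a+2\cdot64^n})$ has norm at least $1$ for every $n$. What saves the construction is that the error vectors tend weakly to $0$, so they can be chosen one after another to be almost orthogonal. For such a family of bounded vectors the sum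 of the squared coefficients is at most $K\|f\|^2$, with $K$ independent of how many vectors we use. We therefore use every $a$ not once but $N$ times, with $N$ different tags. The main term grows like $N\|f\|^2$, and the error stays below $K\|f\|^2$.

\section{A criterion for sums of measures}\label{sec:criterion}

We first record three operations that preserve frames, and the estimate for almost orthogonal vectors.

\begin{lemma}\label{lem:ops}
Let $\Lambda$ be a Fourier frame for $\mu$ with bounds $A,B$.
\begin{itemize}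
\item[(a)] For $\alpha>0$, $\Lambda$ is a Fourier frame for $\alpha\mu$ with bounds $\alpha A,\alpha B$. Moreover, weak convergence in $L^2(\alpha\mu)$ is the same as in $L^2(\mu)$.
\item[(b)] Let $d=1$ and $S(x)=cx+\delta$ with $c\ne0$. Then $c^{-1}\Lambda$ is a Fourier frame for $S_*\mu$ with bounds $A,B$.
\item[(c)] If $E$ is a Borel set with $\mu(E)>0$, then $\Lambda$ is a Fourier frame for the restriction $\mu|_E$ with bounds $A,B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Inner products are multiplied by $\alpha$, so the middle term of \eqref{eq:frame} is multiplied by $\alpha^2$ and $\|f\|^2$ by $\alpha$. (b) The map $f\mapsto f\circ S$ is a unitary operator from $L^2(S_*\mu)$ onto $L^2(\mu)$, and it sends $e_\xi$ to $e^{2\pi i\xi\delta}e_{c\xi}$; unimodular constants do not affect \eqref{eq:frame}. (c) For $f\in L^2(\mu|_E)$ apply \eqref{eq:frame} to $\mathbf{1}_Ef\in L^2(\mu)$, which has the same norm and the same coefficients.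
\end{proof}

\begin{lemma}[Schur's test]\label{lem:schur}
Let $(w_n)$ be vectors in a Hilbert space $H$ with $\sum_l|\langle w_n,w_l\rangle|\le K$ for every $n$. Then $\sum_n|\langle F,w_n\rangle|^2\le K\|F\|^2$ for all $F\in H$.
\end{lemma}

\begin{proof}
For scalars $z_1,\dots,z_L$, the inequality $|z_nz_l|\le\frac12(|z_n|^2+|z_l|^2)$ gives
\[
\Big\|\sum_{n\le L}z_nw_n\Big\|^2\le\sum_{n,l\le L}|\langle w_n,w_l\rangle|\,\frac{|z_n|^2+|z_l|^2}2\le K\sum_{n\le L}|z_n|^2 .
\]
With $z_n=\langle F,w_n\rangle$ and $\Sigma=\sum_{n\le L}|z_n|^2$ we have $\Sigma=\langle F,\sum_{n\le L}z_nw_n\rangle\le\|F\|\sqrt{K\Sigma}$, so $\Sigma\le K\|F\|^2$ for every $L$.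
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $m\ge2$ and let $\mu_1,\dots,\mu_m$ be nonzero finite Borel measures on $\mathbb{R}^d$. Suppose that for each $i$ there are a sequence $(s^{(i)}_k)_k$ in $\mathbb{R}^d$, a constant $c_i>0$ and $\varphi_i\in L^\infty(\mu_i)$ with $|\varphi_i|\ge c_i$ $\mu_i$-a.e., such that
\[
(T_i)\qquad e_{s^{(i)}_k}\rightharpoonup\varphi_i\ \text{ in }L^2(\mu_i),\qquad e_{s^{(i)}_k}\rightharpoonup0\ \text{ in }L^2(\mu_j)\ \text{ for all }j\ne i.
\]
\begin{itemize}
\item[(a)] The measures $\mu_1,\dots,\mu_m$ are mutually singular.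
\item[(b)] If moreover every $\mu_i$ is frame-spectral, then $\mu=\sum_i\mu_i$ is frame-spectral.
\item[(c)] If in addition every $\mu_i$ has a tight Fourier frame and every $|\varphi_i|$ is a.e.\ constant, then for each $\varepsilon>0$ there is a Fourier frame for $\mu$ with $B/A<1+\varepsilon$.
\end{itemize}
\end{theorem}

We call a sequence as in $(T_i)$ a sequence of \emph{tags} for $\mu_i$.

\begin{proof}
\emph{(a) Singularity.} A common part of $\mu_i$ and $\mu_j$ would see both weak limits, $\varphi_i$ and $0$. To make this precise, fix $i\ne j$, let $u,v$ be the densities of $\mu_i,\mu_j$ with respect to $\mu_i+\mu_j$, and let $\sigma=\min(u,v)\,(\mu_i+\mu_j)$. Then $\sigma=h_i\mu_i=h_j\mu_j$ with $0\le h_i,h_j\le1$. Choose a bounded Borel representative of $\varphi_i$. By $(T_i)$,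
\[
\int e_{s^{(i)}_k}\overline{\varphi_i}\,d\sigma=\langle e_{s^{(i)}_k},h_i\varphi_i\rangle_{L^2(\mu_i)}\to\int|\varphi_i|^2\,d\sigma\ge c_i^2\,\sigma(\mathbb{R}^d),
\]
where the last step uses $\sigma\ll\mu_i$. The same integral equals $\langle e_{s^{(i)}_k},h_j\varphi_i\rangle_{L^2(\mu_j)}\to0$. So $\sigma=0$, that is, $\min(u,v)=0$ a.e. Then $E_{ij}=\{v=0\}$ carries $\mu_i$ and is $\mu_j$-null, which proves (a).

Put $E_i=\bigcap_{j\ne i}E_{ij}$. Then $\mu_i(\mathbb{R}^d\setminus E_i)=0$ and $\mu_j(E_i)=0$ for $j\ne i$, so $\mu_i=\mu|_{E_i}$. The map $f\mapsto(f,\dots,f)$ is an isometry from $L^2(\mu)$ to $H=\bigoplus_iL^2(\mu_i)$, and it is onto because $(f_1,\dots,f_m)$ is the image of $\sum_i\mathbf{1}_{E_i}f_i$. It sends $e_\lambda$ to $\mathbf{e}_\lambda=(e_\lambda,\dots,e_\lambda)$. From now on we work in $H$.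

\emph{The frequencies.} Let $\Lambda_i$ be a Fourier frame for $\mu_i$ with bounds $A_i\le B_i$, and let $N_1,\dots,N_m$ be positive integers to be chosen at the end. Enumerate the countable set of triples $(i,a,r)$ with $1\le i\le m$, $a\in\Lambda_i$, $1\le r\le N_i$ as $\kappa_1,\kappa_2,\dots$; the index $r$ counts the copies of $a$. For $\kappa_n=(i,a,r)$ and $k\ge1$ let
\[
w_n(k)=\mathbf{e}_{a+s^{(i)}_k}-(0,\dots,0,e_a\varphi_i,0,\dots,0)\in H,
\]
with $e_a\varphi_i$ in position $i$. The $i$-th component of $w_n(k)$ is $e_a(e_{s^{(i)}_k}-\varphi_i)$ and the $j$-th component, $j\ne i$, is $e_ae_{s^{(i)}_k}$. We draw three conclusions.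
\begin{itemize}
\item By (W4), $|\varphi_i|\le1$ a.e., so all components are bounded by $2$ and $\|w_n(k)\|^2\le M:=4\mu(\mathbb{R}^d)$.
\item By $(T_i)$ and (W3), $w_n(k)\rightharpoonup0$ in $H$ as $k\to\infty$.
\item The sequence $(s^{(i)}_k)_k$ takes no value $s$ infinitely often. Otherwise the constant sequence $e_s$ would tend weakly to $0$ in $L^2(\mu_j)$ for $j\ne i$, while $\langle e_s,e_s\rangle=\mu_j(\mathbb{R}^d)>0$.
\end{itemize}
We choose $k_1,k_2,\dots$ inductively and write $\lambda_n=a+s^{(i)}_{k_n}$, $w_n=w_n(k_n)$. Given $k_1,\dots,k_{n-1}$, the second and third points show that every sufficiently large $k_n$ satisfies the finitely many conditions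
\[
|\langle w_n,w_l\rangle|\le M2^{-n-l}\quad\text{and}\quad\lambda_n\ne\lambda_l\qquad(l<n).
\]
The second condition is needed because $\Lambda=\{\lambda_n\}$ is a set, in which a repeated frequency would count only once. For every $n$ we have $\sum_l|\langle w_n,w_l\rangle|\le M+M2^{-n}\sum_l2^{-l}\le2M$, so Lemma~\ref{lem:schur} gives
\begin{equation}\label{eq:error}
\sum_n|\langle F,w_n\rangle|^2\le2M\|F\|^2\qquad(F\in H).
\end{equation}
The constant $2M$ does not depend on $N_1,\dots,N_m$.

\emph{(b) Frame bounds.} Let $F=(f_1,\dots,f_m)\in H$. For $\kappa_n=(i,a,r)$,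
\[
\langle F,\mathbf{e}_{\lambda_n}\rangle=\langle f_i\overline{\varphi_i},e_a\rangle_{L^2(\mu_i)}+\langle F,w_n\rangle .
\]
Let $P(F)$ be the $\ell^2$ norm, over $n$, of the first terms. Each pair $(i,a)$ occurs $N_i$ times, so the frame inequalities for $\Lambda_i$ applied to $f_i\overline{\varphi_i}$ give
\begin{equation}\label{eq:mainterm}
\sum_iN_iA_i\|f_i\varphi_i\|^2\le P(F)^2=\sum_iN_i\sum_{a\in\Lambda_i}|\langle f_i\overline{\varphi_i},e_a\rangle|^2\le\sum_iN_iB_i\|f_i\varphi_i\|^2 .
\end{equation}
Since $c_i\le|\varphi_i|\le1$, we obtain $p\|F\|^2\le P(F)^2\le q\|F\|^2$ with $p=\min_iN_iA_ic_i^2$ and $q=\max_iN_iB_i$. The triangle inequality in $\ell^2$ and \eqref{eq:error} yield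
\begin{equation}\label{eq:bounds}
(\sqrt p-\sqrt{2M})\|F\|\le\Big(\sum_n|\langle F,\mathbf{e}_{\lambda_n}\rangle|^2\Big)^{1/2}\le(\sqrt q+\sqrt{2M})\|F\| .
\end{equation}
If the $N_i$ are so large that $p>2M$, then $\Lambda$ is a Fourier frame for $\mu$.

\emph{(c) Nearly tight frames.} Now $A_i=B_i$, and we may take $c_i$ to be the constant value of $|\varphi_i|$. Then \eqref{eq:mainterm} becomes $P(F)^2=\sum_iN_iA_ic_i^2\|f_i\|^2$, and we use the $N_i$ to equalize the weights. For $R>2M$ let $N_i=\lceil R/(A_ic_i^2)\rceil$, so that $R\le N_iA_ic_i^2\le R+C$ with $C=\max_iA_ic_i^2$. Then \eqref{eq:bounds} holds with $R$ and $R+C$ in place of $p$ and $q$, and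
\[
\frac BA\le\Big(\frac{\sqrt{R+C}+\sqrt{2M}}{\sqrt R-\sqrt{2M}}\Big)^2\to1\qquad(R\to\infty).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
In (b) the assumption on the $\mu_i$ is necessary, by Lemma~\ref{lem:ops}(c) and $\mu_i=\mu|_{E_i}$. The bound $|\varphi_i|\ge c_i$ is used in (a) and in the lower bound for $P(F)$; if $\varphi_i$ vanished on a set of positive measure, $P(F)$ would vanish for an $F\neq 0$ supported there. Mutual singularity cannot replace the conditions $(T_i)$, as Lebesgue measure plus a point mass shows. The conditions exclude this example: if $\mu_j(\{x\})>0$, then $|\langle e_s,\mathbf{1}_{\{x\}}\rangle|=\mu_j(\{x\})$ for all $s$, so no sequence of exponentials tends weakly to $0$ in $L^2(\mu_j)$.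
\end{remark}

\section{The Fourier transform and a spectrum of $\mu_b$}\label{sec:mub}

By independence of the digits, $\hat\mu_b(\xi)=\prod_{k\ge1}\frac12(1+e^{-4\pi i\xi b^{-k}})$. Since $\frac12|1+e^{i\theta}|=|\cos(\theta/2)|$,
\begin{equation}\label{eq:product}
|\hat\mu_b(\xi)|=\prod_{k\ge1}|\cos(2\pi\xi/b^k)| .
\end{equation}
The series $\sum_k(1-|\cos(2\pi\xi b^{-k})|)$ converges because its terms are $O(b^{-2k})$, so the product vanishes only if a factor does. Hence
\begin{equation}\label{eq:zeros}
\hat\mu_b(\xi)=0\iff 4\xi/b^k\text{ is an odd integer for some }k\ge1 .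
\end{equation}
On a cylinder $C_w$ with $w\in\{0,1\}^l$ we have $X=y_w+b^{-l}X^{(l)}$, where $y_w=\sum_{k\le l}2w_kb^{-k}$. Therefore $\langle e_\xi,\mathbf{1}_{C_w}\rangle=2^{-l}e_\xi(y_w)\,\hat\mu_b(-b^{-l}\xi)$, and by \eqref{eq:product}
\begin{equation}\label{eq:cylinder}
|\langle e_\xi,\mathbf{1}_{C_w}\rangle|=2^{-l}\prod_{k>l}|\cos(2\pi\xi/b^k)| .
\end{equation}
This describes the weakly null sequences of exponentials, including those not of the form $e_{tb^n}$.

\begin{lemma}\label{lem:null}
Let $b\ge3$. Then $e_{\xi_j}\rightharpoonup0$ in $L^2(\mu_b)$ if and only if $\prod_{k>l}|\cos(2\pi\xi_j/b^k)|\to0$ for each fixed $l\ge0$. In particular this holds if $\cos(2\pi\xi_j/b^{k_j})\to0$ for some integers $k_j\to\infty$.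
\end{lemma}

\begin{proof}
The equivalence is \eqref{eq:cylinder} together with (W1). For the last statement, once $k_j>l$ the product is at most $|\cos(2\pi\xi_j/b^{k_j})|$.
\end{proof}

The zeros \eqref{eq:zeros} also produce orthogonal exponentials, since $\langle e_\lambda,e_{\lambda'}\rangle=\hat\mu_b(\lambda'-\lambda)$.

\begin{lemma}[Jorgensen--Pedersen \cite{JP}]\label{lem:JP}
For even $b\ge4$ the set
\[
\Lambda_b=\Big\{\frac b4\sum_{j=0}^{n-1}\ell_jb^j:\ n\ge1,\ \ell_j\in\{0,1\}\Big\}
\]
is a spectrum for $\mu_b$.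
\end{lemma}

\begin{proof}
\emph{Orthogonality.} Let $\lambda,\lambda'$ come from different digit strings $(\ell_j),(\ell'_j)$, extended by zeros, and let $j$ be the first index at which they differ. Then $\lambda-\lambda'=\frac14b^{j+1}u$ with $u\in\pm1+b\mathbb{Z}$, and $u$ is odd because $b$ is even. So $\lambda\ne\lambda'$, and the factor $k=j+1$ in \eqref{eq:product} at $\xi=\lambda-\lambda'$ is $|\cos(\pi u/2)|=0$. Thus $\{e_\lambda\}_{\lambda\in\Lambda_b}$ is orthonormal in $L^2(\mu_b)$.

\emph{Completeness at finite level.} Completeness is a dimension count if we keep only $n$ digits. Let $\Lambda^n\subset\Lambda_b$ be the $2^n$ elements with $\ell_j=0$ for $j\ge n$, and let $M_n$ be the law of $\sum_{k\le n}2\varepsilon_kb^{-k}$. It is uniform on $2^n$ points, and $|\hat M_n(\xi)|=\prod_{k\le n}|\cos(2\pi\xi/b^k)|$. For distinct $\lambda,\lambda'\in\Lambda^n$ the vanishing factor above has $k=j+1\le n$. So $\{e_\lambda\}_{\lambda\in\Lambda^n}$ is an orthonormal set of $2^n$ vectors in the $2^n$-dimensional space $L^2(M_n)$, hence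 a basis. Parseval's identity for $e_\xi$ reads
\begin{equation}\label{eq:finiteparseval}
\sum_{\lambda\in\Lambda_b}\mathbf{1}_{\Lambda^n}(\lambda)\,|\hat M_n(\xi-\lambda)|^2=1\qquad(\xi\in\mathbb{R}).
\end{equation}

\emph{Passage to the limit.} For fixed $\lambda$ the summand tends to $|\hat\mu_b(\xi-\lambda)|^2$ as $n\to\infty$. The danger is that mass escapes to large $\lambda$, so we need a summable majorant. By \eqref{eq:product},
\[
|\hat\mu_b(\xi-\lambda)|=|\hat M_n(\xi-\lambda)|\,|\hat\mu_b(b^{-n}(\xi-\lambda))| .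
\]
For $\lambda\in\Lambda^n$ we have $0\le b^{-n}\lambda\le\frac14\cdot\frac b{b-1}\le\frac13$, using $b\ge4$. Fix $\xi$ and take $n$ so large that $b^{-n}|\xi|\le\frac16$; then $|b^{-n}(\xi-\lambda)|\le\frac12$. For $|t|\le\frac12$ we have $|2\pi t/b^k|\le\pi/4^k$, so $|\hat\mu_b(t)|\ge c_0:=\prod_{k\ge1}\cos(\pi/4^k)>0$. Hence the summand in \eqref{eq:finiteparseval} is at most $c_0^{-2}|\hat\mu_b(\xi-\lambda)|^2=c_0^{-2}|\langle e_\xi,e_\lambda\rangle|^2$, which is summable over $\Lambda_b$ by Bessel's inequality. Dominated convergence gives $\sum_{\lambda\in\Lambda_b}|\langle e_\xi,e_\lambda\rangle|^2=1=\|e_\xi\|^2$.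

Equality in Bessel's inequality means that $e_\xi$ lies in the closed span of $\{e_\lambda\}_{\lambda\in\Lambda_b}$. The span of all $e_\xi$, $\xi\in\mathbb{R}$, is an algebra of continuous functions on $C_b$ that contains the constants, separates points and is closed under conjugation. By the Stone--Weierstrass theorem it is uniformly dense in the continuous functions, hence dense in $L^2(\mu_b)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:JP}, $\mu_4$ and $\mu_8$ have tight Fourier frames. By Proposition~\ref{prop:fourlimits}, the sequences $s^{(1)}_n=2\cdot64^n$ and $s^{(2)}_n=64^n$ satisfy $(T_1)$ and $(T_2)$ for the pair $(\mu_4,\mu_8)$, with nonzero constant limits. Theorem~\ref{thm:criterion}(c) gives the claim.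
\end{proof}

\section{Affine images: proof of Theorem~\ref{thm:affine}}\label{sec:affine}

A dilation by $c$ makes $\mu_8$ see the frequency $c\xi$ where $\mu_4$ sees $\xi$. So we need the weak limits of $e_{64^ny}$ for every real $y$, not only for $y=1,2$. Call $y\ne0$ \emph{dyadic} if $y=2^vu$ with $v\in\mathbb{Z}$ and $u$ an odd integer; then $v=v(y)$ is unique.

\begin{lemma}\label{lem:dyadic}
Let $y\ne0$ be real and let $n\to\infty$.
\begin{itemize}
\item[(a)] In $L^2(\mu_4)$, $e_{64^ny}$ converges weakly to a nonzero constant if $y$ is dyadic and $v(y)$ is odd, and to $0$ in all other cases.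
\item[(b)] In $L^2(\mu_8)$, $e_{64^ny}$ converges weakly to a nonzero constant if $y$ is dyadic and $v(y)\not\equiv1\pmod3$, and to $0$ in all other cases.
\end{itemize}
\end{lemma}

\begin{proof}
Write $b=2^\beta$ with $\beta\in\{2,3\}$, so that $64=b^{6/\beta}$.

Let $y=2^vu$ be dyadic. Choose $n_0$ with $v+6n_0\ge0$ and put $t=64^{n_0}y\in\mathbb{Z}$. Since $64^ny=tb^{(6/\beta)(n-n_0)}$, Lemma~\ref{lem:mixing} gives the limit $\hat\mu_b(-t)$. The number $4t/b^k=2^{v+6n_0+2-\beta k}u$ is an odd integer exactly when the exponent is $0$. As $v+6n_0+2>0$, this happens for some $k\ge1$ exactly when $\beta$ divides $v+6n_0+2$, that is, when $\beta\mid v+2$. By \eqref{eq:zeros}, the limit is $0$ if and only if $v$ is even for $\beta=2$, and if and only if $v\equiv1\pmod3$ for $\beta=3$.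

Let $y$ be non-dyadic. Now no cosine need be small, but infinitely many stay away from $\pm1$. Let $\|z\|$ be the distance from $z$ to $\mathbb{Z}$. If $\|z\|<\frac1{2b}$, then $\|bz\|=b\|z\|$. Suppose that $\|2yb^j\|<\frac1{2b}$ for all $j\ge J$. Then $\|2yb^j\|=b^{j-J}\|2yb^J\|$ is bounded in $j$, so $2yb^J\in\mathbb{Z}$ and $y$ is dyadic, a contradiction. Hence for infinitely many $j\ge0$ we have $\|2yb^j\|\ge\frac1{2b}$, and then $|\cos(2\pi yb^j)|=\cos(\pi\|2yb^j\|)\le\cos\frac\pi{2b}<1$. With $64^n=b^N$ and $j=N-k$,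
\[
\prod_{k>l}|\cos(2\pi\,64^ny/b^k)|\le\prod_{0\le j<N-l}|\cos(2\pi yb^j)|\to0\qquad(n\to\infty)
\]
for every $l$, and Lemma~\ref{lem:null} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:affine}]
Let $S=S_1^{-1}\circ S_2$, say $S(x)=cx+\delta$ with $c\ne0$, and let $\nu=S_*\mu_8$. The given measure is $(S_1)_*(\alpha_1\mu_4+\alpha_2\nu)$, so by Lemma~\ref{lem:ops}(b) it suffices to treat $\alpha_1\mu_4+\alpha_2\nu$. By Lemmas~\ref{lem:JP} and~\ref{lem:ops}(a),(b), both summands have tight Fourier frames, and the weights do not affect weak limits. By Theorem~\ref{thm:criterion}(c) it remains to find tags for the pair $(\mu_4,\nu)$ with nonzero constant limits.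

Consider $s_n=64^ny$. The unitary map $f\mapsto f\circ S$ from $L^2(\nu)$ to $L^2(\mu_8)$ fixes constants and sends $e_{s_n}$ to $\omega_ne_{64^ncy}$ with $\omega_n=e^{2\pi is_n\delta}$. Along a subsequence $\omega_n\to\omega$ with $|\omega|=1$, and along it the weak limit of $e_{s_n}$ in $L^2(\nu)$ is $\omega$ times the weak limit of $e_{64^ncy}$ in $L^2(\mu_8)$. So Lemma~\ref{lem:dyadic}(a) applied to $y$ governs $\mu_4$, and Lemma~\ref{lem:dyadic}(b) applied to $cy$ governs $\nu$.

\emph{Tags for $\mu_4$.} Take $y=2^e$ with $e$ odd, so the limit on $\mu_4$ is a nonzero constant. If $c$ is non-dyadic, then so is $cy$, and the limit on $\nu$ is $0$. If $c$ is dyadic, choose $e$ odd with $e+v(c)\equiv1\pmod3$, which is possible because $2$ and $3$ are coprime. Then $v(cy)\equiv1\pmod3$, and again the limit on $\nu$ is $0$.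

\emph{Tags for $\nu$.} Take $y=2^e/c$ with $e\equiv0\pmod3$. Then $cy=2^e$ and the limit on $\nu$ is a nonzero constant. If $1/c$ is non-dyadic, then so is $y$, and the limit on $\mu_4$ is $0$. If $1/c$ is dyadic, choose $e\equiv0\pmod3$ with $e+v(1/c)$ even. Then $v(y)$ is even, and again the limit on $\mu_4$ is $0$.
\end{proof}

\section{Tags for other bases}\label{sec:bases}

For a pair of bases $b,b'$ we look for frequencies $tb^n$, which keep the mean $\hat\mu_b(-t)$ on $\mu_b$, lying at or near zeros $b'^{\,k}/4$ of $\hat\mu_{b'}$. If $b$ and $b'$ are independent we can only approximate these zeros; if they are dependent we must hit them exactly.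

\begin{lemma}\label{lem:pair}
Let $b,b'\ge3$ be integers such that either
\begin{itemize}
\item[(i)] $b$ and $b'$ are multiplicatively independent, or
\item[(ii)] $b$ and $b'$ are even and multiplicatively dependent, and $b'\ne b^r$ for all integers $r\ge1$.
\end{itemize}
Then there is a sequence $(\xi_n)$ such that $e_{\xi_n}$ converges weakly to a nonzero constant in $L^2(\mu_b)$ and to $0$ in $L^2(\mu_{b'})$.
\end{lemma}

\begin{proof}
(i) Let $t\in\{1,2\}$. If $4t=b^ku$ with $u$ odd and $k\ge1$, then $u=1$ because $4t$ is a power of $2$, and $b^k=4t$ with $b\ge3$ forces $b=4t$. So by \eqref{eq:zeros}, $\hat\mu_b(-1)=0$ only for $b=4$ and $\hat\mu_b(-2)=0$ only for $b=8$. Fix $t\in\{1,2\}$ with $\hat\mu_b(-t)\ne0$. The number $\theta=\log b/\log b'$ is irrational, so for every $n_0$ the fractional parts of $n\theta$, $n\ge n_0$, are dense in $[0,1]$. Hence there are integers $n_j\to\infty$ and $k_j$ with $n_j\theta-k_j\to-\log(4t)/\log b'$. Then $k_j\to\infty$, and $\xi_j=tb^{n_j}$ satisfies $\xi_j/b'^{\,k_j}=t\,b'^{\,n_j\theta-k_j}\to\frac14$.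 On $\mu_b$ the limit is $\hat\mu_b(-t)\ne0$ by Lemma~\ref{lem:mixing}. On $\mu_{b'}$ we have $\cos(2\pi\xi_j/b'^{\,k_j})\to\cos\frac\pi2=0$, so the limit is $0$ by Lemma~\ref{lem:null}.

(ii) Write $b^s=b'^{\,r}$ with $r,s\ge1$; taking a root, we may assume $\gcd(r,s)=1$. For a prime $\varpi$ with exponents $x$ in $b$ and $x'$ in $b'$ we have $sx=rx'$, so $r\mid x$, $s\mid x'$ and $x/r=x'/s$. Hence $b=q^r$ and $b'=q^s$ for an integer $q$, which is even because $b$ is. Since $b'$ is not a power of $b$, we have $r\ge2$, and so $r\nmid s$. Put $t=b'/4$, so that $2t\in\mathbb{Z}$, and $\xi_n=tq^{rsn}=tb^{sn}=tb'^{\,rn}$. By Lemma~\ref{lem:mixing} the limits are $\hat\mu_b(-t)$ and $\hat\mu_{b'}(-t)$. The second is $0$ by \eqref{eq:zeros}, since $4t/b'=1$. For the first, $4t/b^k=q^{s-rk}$ with $s-rk\ne0$. This is an even integer if the exponent is positive and not an integer if it is negative, so $\hat\mu_b(-t)\ne0$.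
\end{proof}

For $(b,b')=(4,8)$ and $(8,4)$, case (ii) has $q=2$ and returns the tags $2\cdot64^n$ and $64^n$ of Section~\ref{sec:example}.

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
Lemma~\ref{lem:pair}(i), applied to $(b,b')$ and to $(b',b)$, gives $(T_1)$ and $(T_2)$ for the pair $(\mu_b,\mu_{b'})$. If both measures are frame-spectral, so is the sum, by Theorem~\ref{thm:criterion}(b). Conversely, by Theorem~\ref{thm:criterion}(a) each of the two measures is the restriction of $\mu_b+\mu_{b'}$ to a Borel set, and Lemma~\ref{lem:ops}(c) applies.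
\end{proof}

With three or more measures, a tag for $\mu_{b_i}$ must be null on all the others at once, whereas Lemma~\ref{lem:pair} handles them one at a time. Adding frequencies multiplies exponentials, and if the second frequency is taken much further out than the first, it multiplies the weak limits as well.

\begin{lemma}\label{lem:combine}
Let $\nu_1,\dots,\nu_m$ be finite Borel measures on $\mathbb{R}$. Suppose that $e_{s_n}\rightharpoonup\psi_l$ and $e_{s'_n}\rightharpoonup\psi'_l$ in $L^2(\nu_l)$ for $l=1,\dots,m$. Then there are indices $p(n)$ with $e_{s_n+s'_{p(n)}}\rightharpoonup\psi_l\psi'_l$ in $L^2(\nu_l)$ for all $l$.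
\end{lemma}

\begin{proof}
Let $g_{l,1},g_{l,2},\dots$ be dense in the separable space $L^2(\nu_l)$. For fixed $n$, (W3) gives $e_{s_n}e_{s'_p}\rightharpoonup e_{s_n}\psi'_l$ as $p\to\infty$. So we can choose $p(n)$ with
\[
|\langle e_{s_n+s'_{p(n)}}-e_{s_n}\psi'_l,\ g_{l,k}\rangle|\le1/n\qquad(1\le l\le m,\ 1\le k\le n).
\]
By (W4) the function $\psi'_l$ is bounded, so (W3) gives $e_{s_n}\psi'_l\rightharpoonup\psi_l\psi'_l$ as $n\to\infty$. Thus $\langle e_{s_n+s'_{p(n)}},g_{l,k}\rangle\to\langle\psi_l\psi'_l,g_{l,k}\rangle$ for all $l,k$, and (W1) concludes the proof.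
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}: existence of frames]
Assume that no $b_j$ equals $b_i^{\,r}$ with $i\ne j$ and $r\ge2$. Each $\alpha_i\mu_{b_i}$ has a tight Fourier frame by Lemmas~\ref{lem:JP} and~\ref{lem:ops}(a); this settles $m=1$. Let $m\ge2$ and fix $i$. For $j\ne i$ the pair $(b,b')=(b_i,b_j)$ falls under Lemma~\ref{lem:pair}: either the bases are independent, or they are dependent and even, with $b_j\ne b_i^{\,r}$ for $r\ge2$ by assumption and for $r=1$ by distinctness. Let $\xi^{(j)}$ be the resulting sequence. By (W2), after passing to a subsequence, $e_{\xi^{(j)}_n}$ converges weakly in $L^2(\mu_{b_l})$ for every $l$, to a limit $\psi^{(j)}_l$. Here $\psi^{(j)}_i$ is a nonzero constant and $\psi^{(j)}_j=0$. Applying Lemma~\ref{lem:combine} to these $m-1$ sequences one after another, we get a sequence whose limit in $L^2(\mu_{b_l})$ is $\prod_{j\ne i}\psi^{(j)}_l$. For $l=i$ this is a nonzero constant, and for $l\ne i$ it contains the factor $\psi^{(l)}_l=0$. This is $(T_i)$ for the measures $\mu_{b_1},\dots,\mu_{b_m}$,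 and so also for $\alpha_1\mu_{b_1},\dots,\alpha_m\mu_{b_m}$. Theorem~\ref{thm:criterion}(c) gives Fourier frames with $B/A$ arbitrarily close to $1$.
\end{proof}

\section{The obstruction for the bases $b$ and $b^r$}\label{sec:obstruction}

If $b'=b^r$, every factor $|\cos(2\pi\xi/b'^{\,k})|$ with $k>l$ occurs among the factors $|\cos(2\pi\xi/b^{k})|$ with $k>l$. By Lemma~\ref{lem:null}, a sequence of exponentials that is weakly null on $\mu_{b^r}$ is then weakly null on $\mu_b$, so there are no tags for $\mu_b$. This shows only that our method fails. To show that no frame exists, we use the reason behind the inclusion of factors: $\mu_{b^r}$ is a convolution factor of $\mu_b$. For $b=4$ and $r=2$, splitting the digits into even and odd positions gives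
\[
X=\sum_{k\ge1}2\varepsilon_{2k}16^{-k}+\sum_{k\ge1}2\varepsilon_{2k-1}4^{-(2k-1)},
\]
and the first sum has law $\mu_{16}$. Prescribing $p$ of the digits in odd positions cuts $\mu_4$ into $2^p$ pieces without touching the first sum. Each normalized piece has a density of height $2^p$, which by the lower frame bound requires large Fourier coefficients; yet its Fourier transform is still dominated by $|\hat\mu_{16}|$, which the upper frame bound controls.

\begin{proposition}\label{prop:obstruction}
Let $b\ge3$ and $r\ge2$ be integers, and let $\mu$ be a finite Borel measure on $\mathbb{R}$ with $\mu\ge\alpha\mu_b$ and $\mu\ge\alpha\mu_{b^r}$ for some $\alpha>0$. Then $\mu$ is not frame-spectral.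
\end{proposition}

\begin{proof}
Suppose that $\Lambda$ is a Fourier frame for $\mu$ with bounds $A,B$, and put $\nu=\mu_{b^r}$. By the Radon--Nikodym theorem, $\nu=f\mu$ and $\mu_b=g\mu$ with $0\le f,g\le1/\alpha$. We have $\|f\|^2_{L^2(\mu)}=\int f\,d\nu\le1/\alpha$ and $\langle f,e_\lambda\rangle=\hat\nu(\lambda)$, so the upper frame bound gives
\begin{equation}\label{eq:upper}
\sum_{\lambda\in\Lambda}|\hat\nu(\lambda)|^2\le B/\alpha .
\end{equation}

Write the variable $X$ of \eqref{eq:digits} as $X=Y+Z$ with $Y=\sum_{r\mid k}2\varepsilon_kb^{-k}$ and $Z=\sum_{r\nmid k}2\varepsilon_kb^{-k}$. Then $Y=\sum_{k\ge1}2\varepsilon_{rk}(b^r)^{-k}$ has law $\nu$. Let $K_n=\{k\le n:r\nmid k\}$ and $p=\#K_n$; since $r\ge2$, $p\to\infty$ as $n\to\infty$. For $w\in\{0,1\}^{K_n}$ let $E_w=\{x\in C_b:\varepsilon_k(x)=w_k\text{ for all }k\in K_n\}$. These $2^p$ sets partition $C_b$, and $\mu_b(E_w)=2^{-p}$. The probability measure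
\[
\sigma_w=2^p\mathbf{1}_{E_w}\mu_b=2^p\mathbf{1}_{E_w}g\,\mu
\]
is the law of $X$ conditioned on $X\in E_w$. This event involves only digits $\varepsilon_k$ with $r\nmid k$. Under the conditioning, $Y$ therefore keeps its law $\nu$ and stays independent of $Z$. If $\rho_w$ is the conditional law of $Z$, then $\hat\sigma_w=\hat\nu\,\hat\rho_w$, and so $|\hat\sigma_w|\le|\hat\nu|$. The lower frame bound for the function $2^p\mathbf{1}_{E_w}g$, whose coefficients are $\hat\sigma_w(\lambda)$, and \eqref{eq:upper} give
\[
A\,4^p\int_{E_w}g^2\,d\mu\le\sum_{\lambda\in\Lambda}|\hat\sigma_w(\lambda)|^2\le\sum_{\lambda\in\Lambda}|\hat\nu(\lambda)|^2\le B/\alpha .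
\]
Summing over the $2^p$ words $w$ we obtain $A\,4^p\,G\le2^pB/\alpha$, where $G=\int_{C_b}g^2\,d\mu=\int g\,d\mu_b$. The number $G$ does not depend on $n$, and it is positive because $\mu_b(\{g=0\})=0$. So $2^p\le B/(\alpha AG)$ for all $n$, which contradicts $p\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}: conclusion]
If $b_j=b_i^{\,r}$ with $i\ne j$ and $r\ge2$, then $\mu=\sum_l\alpha_l\mu_{b_l}$ satisfies the hypothesis of Proposition~\ref{prop:obstruction} with $b=b_i$ and $\alpha=\min(\alpha_i,\alpha_j)$, so $\mu$ is not frame-spectral. Together with the existence part proved in Section~\ref{sec:bases}, this completes the proof.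
\end{proof}

\begin{thebibliography}{9}

\bibitem{FL}
Xiaoye Fu and Chun-Kit Lai, \emph{Translational absolute continuity and Fourier frames on a sum of singular measures}, arXiv:1707.01545 (2017).

\bibitem{JP}
Jorgensen and Pedersen, J. Anal. Math. \textbf{75} (1998).

\end{thebibliography}
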